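\title{Linearly dependent inputs with non-periodic $p$-adic Jacobi--Perron expansions}

\begin{abstract}
The $p$-adic Jacobi--Perron algorithm expands a vector $(\alpha^{(1)},\dots,\alpha^{(m)})\in\mathbb{Q}_p^m$ into a multidimensional continued fraction. Murru and Terracini conjectured that the expansion is finite or periodic whenever $1,\alpha^{(1)},\dots,\alpha^{(m)}$ are linearly dependent over $\mathbb{Q}$. We show that the conjecture holds for $m=1$ and fails for every odd prime $p$ and every $m\ge2$. For $m\ge2$ we construct a Cantor set of inputs in one rational hyperplane whose expansions are infinite and use at most five tuples of partial quotients; all but countably many of these expansions are non-periodic, and for a comeager set of them the equation of the hyperplane is the only rational linear relation.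
\end{abstract}

\section{The algorithm and the question}\label{sec:intro}

Let $p$ be an odd prime. We write $|\cdot|_p$ for the $p$-adic absolute value, normalized by $|p|_p=1/p$, and $|\cdot|_\infty$ for the real one. Every $\alpha\in\mathbb{Q}_p$ has a unique expansion $\alpha=\sum_n x_np^n$ with balanced digits $x_n\in\{-\frac{p-1}2,\dots,\frac{p-1}2\}$ and $x_n=0$ for all sufficiently negative $n$. Browkin's function $s\colon\mathbb{Q}_p\to\mathbb{Z}[1/p]$ keeps the terms of index at most $0$:
\[
s(\alpha)=\sum_{n\le0}x_np^n .
\]
It plays the role of the integer part. The remainder $\alpha-s(\alpha)$ lies in $p\mathbb{Z}_p$, so it is $p$-adically small and its reciprocal is $p$-adically large.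

Fix $m\ge1$. The \emph{$p$-adic Jacobi--Perron algorithm} starts from an input $\boldsymbol\alpha=\boldsymbol\alpha_0=(\alpha_0^{(1)},\dots,\alpha_0^{(m)})\in\mathbb{Q}_p^m$. At time $n\ge0$ it computes the \emph{partial quotients} and the remainders
\[
a_n^{(i)}=s(\alpha_n^{(i)}),\qquad \varepsilon_n^{(i)}=\alpha_n^{(i)}-a_n^{(i)}\qquad(1\le i\le m).
\]
If $\varepsilon_n^{(m)}=0$, it stops. Otherwise it computes the next \emph{complete quotients}
\begin{equation}\label{eq:step}
\alpha_{n+1}^{(1)}=\frac1{\varepsilon_n^{(m)}},\qquad
\alpha_{n+1}^{(i)}=\alpha_{n+1}^{(1)}\,\varepsilon_n^{(i-1)}\quad(2\le i\le m).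
\end{equation}
The sequence of $m$-tuples $\boldsymbol a_n=(a_n^{(1)},\dots,a_n^{(m)})$ is the \emph{expansion} of $\boldsymbol\alpha$. It is \emph{finite} if the algorithm stops, and \emph{periodic} if the algorithm never stops and $(\boldsymbol a_n)$ is eventually periodic. For $m=1$ the expansion is a continued fraction $\alpha=a_0+1/(a_1+1/(a_2+\cdots))$.

Call an input \emph{dependent} if $1,\alpha^{(1)},\dots,\alpha^{(m)}$ are linearly dependent over $\mathbb{Q}$. It is known that an input with finite expansion is dependent, and that some dependent inputs have a periodic, hence infinite, expansion; both facts will also appear below (Remark~\ref{rem:finite} and the end of Section~\ref{sec:example}). The following conjecture, posed in \cite{MT}, asserts that nothing else can happen.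

\medskip
\noindent\textbf{Conjecture.} \emph{If $\boldsymbol\alpha\in\mathbb{Q}_p^m$ is dependent, then its expansion is finite or periodic.}
\medskip

Here is a reason to expect this. A rational linear relation for $\boldsymbol\alpha_n$ turns into one for $\boldsymbol\alpha_{n+1}$, with coefficients that can be kept in $\mathbb{Z}[1/p]$. These coefficients shrink $p$-adically and grow at a bounded rate in $\mathbb{R}$, while a nonzero element of $\mathbb{Z}[1/p]$ cannot be small in both senses at once. For $m=1$ this tension forces the algorithm to stop. For larger $m$ one may hope that, if the algorithm does not stop, the relations at least recur up to scaling, and that the expansion recurs with them. The last step is where the hope breaks down. For $m=1$ a relation determines the point; for $m\ge2$ it determines only a hyperplane, and the hyperplanes can recur while the point wanders inside them.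

To state the results, let $m\ge2$ and write $\langle a,b\rangle=(a,0,\dots,0,b)\in\mathbb{Q}^m$. Put
\begin{align*}
A&=\Bigl\langle\frac{p^3-2p+1}{2p^2},\ \frac{p-1}p\Bigr\rangle, &
B&=\Bigl\langle\frac{p^3-4p-1}{2p^2},\ \frac{p+1}p\Bigr\rangle,\\
A'&=\Bigl\langle\frac{p-1}p,\ 0\Bigr\rangle, &
B'&=\Bigl\langle\frac{p-2}p,\ 1\Bigr\rangle,\\
C&=\Bigl\langle\frac{p-1}p,\ \frac{p-1}2\Bigr\rangle.
\end{align*}
Let $\Omega$ be the set of sequences $\omega=(\boldsymbol a_n)_{n\ge0}$ such that, for $n=km+r$ with $0\le r\le m-1$,
\[
\boldsymbol a_n\in\{A,B\}\ \text{ if } r=0,\qquad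
\boldsymbol a_n\in\{A',B'\}\ \text{ if } 1\le r\le m-2,\qquad
\boldsymbol a_n=C\ \text{ if } r=m-1 .
\]
We give $\Omega$ the product topology.

\begin{theorem}\label{thm:main}
Let $p$ be an odd prime and $m\ge2$. Every $\omega\in\Omega$ is the sequence of partial quotients of an input $\boldsymbol\alpha(\omega)\in\mathbb{Q}_p^m$ for which the algorithm never stops, and this input satisfies
\begin{equation}\label{eq:hyp}
2p\,\alpha^{(1)}+(p+1)\bigl(\alpha^{(2)}+\dots+\alpha^{(m)}\bigr)+2=0 .
\end{equation}
Let $\omega^*\in\Omega$ have $B$ at the times $km$ with $k$ a power of $2$, $A$ at the other times $km$, and $A'$ at all times $km+r$ with $1\le r\le m-2$. Then $\boldsymbol\alpha(\omega^*)$ is dependent and its expansion is neither finite nor periodic. Thus the Conjecture is false for all $m\ge2$ and all odd $p$.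
\end{theorem}

\begin{theorem}\label{thm:more}
Let $p$ be an odd prime.
\begin{enumerate}
\item[(a)] For $m=1$ the expansion of every rational number is finite, so the Conjecture holds. Hence the Conjecture holds for $(p,m)$ if and only if $m=1$.
\item[(b)] For $m\ge2$, the set $K=\{\boldsymbol\alpha(\omega):\omega\in\Omega\}$ is a Cantor set contained in the rational hyperplane \eqref{eq:hyp}. All its points have infinite expansions using at most five distinct $m$-tuples of partial quotients, and all but countably many of these expansions are non-periodic.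
\item[(c)] For $m\ge2$, there is a comeager, hence uncountable, set of $\omega\in\Omega$ for which the expansion of $\boldsymbol\alpha(\omega)$ is infinite and non-periodic and \eqref{eq:hyp} is, up to scalars, the only $\mathbb{Q}$-linear relation among $1,\alpha^{(1)},\dots,\alpha^{(m)}$.
\end{enumerate}
\end{theorem}

Part (c) shows that the failure is not confined to highly degenerate inputs: a single relation suffices.

The proofs rest on two lemmas. Lemma~\ref{lem:realize} allows us to prescribe the partial quotients, and Lemma~\ref{lem:transport} describes how a relation moves along an expansion. We begin with the case $p=3$, $m=2$, where the construction can be carried out by hand.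

\section{Two lines in $\mathbb{Q}_3^2$}\label{sec:example}

Let $p=3$ and $m=2$. Write $(\alpha_n,\beta_n)$ for the complete quotients and $(a_n,b_n)$ for the partial quotients. The tuples $A'$, $B'$ do not occur, and
\[
A=\bigl(\tfrac{11}9,\tfrac23\bigr),\qquad B=\bigl(\tfrac79,\tfrac43\bigr),\qquad C=\bigl(\tfrac23,1\bigr).
\]
The entries are values of $s$: for instance $\frac{11}9=1+\frac13-\frac19$, $\frac79=1-\frac13+\frac19$ and $\frac23=1-\frac13$. A sequence in $\Omega$ has $A$ or $B$ at even times and $C$ at odd times.

Solving \eqref{eq:step} for the old quotients gives $\alpha_n=a_n+\beta_{n+1}/\alpha_{n+1}$ and $\beta_n=b_n+1/\alpha_{n+1}$. Hence, for any $u,v,w$,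
\begin{equation}\label{eq:line}
u\alpha_n+v\beta_n+w=\frac{(ua_n+vb_n+w)\,\alpha_{n+1}+u\,\beta_{n+1}+v}{\alpha_{n+1}} .
\end{equation}
One step replaces the coefficients $(u,v,w)$ of a line by $(ua_n+vb_n+w,\,u,\,v)$. The new line depends on the pair $(a_n,b_n)$ only through the single number $ua_n+vb_n$, so different pairs can lead to the same line. Start from $(3,2,1)$. For $A$ we find $\frac{11}3+\frac43+1=6$, and for $B$ we find $\frac73+\frac83+1=6$. For $C$ applied to $(6,3,2)$ we find $4+3+2=9$. Thus
\[
(3,2,1)\ \xrightarrow{\ A\text{ or }B\ }\ (6,3,2)\ \xrightarrow{\ C\ }\ (9,6,3)=3\cdot(3,2,1).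
\]
The two lines $3\alpha+2\beta+1=0$ and $6\alpha+3\beta+2=0$ alternate, whichever of $A$ and $B$ is used.

Grant for the moment that every $\omega\in\Omega$ is the expansion of some input (Lemma~\ref{lem:realize}). That input lies on the first line. Indeed, put $\lambda_n=3\alpha_n+2\beta_n+1$. Two applications of \eqref{eq:line} give $\lambda_{2k}=3\lambda_{2k+2}/(\alpha_{2k+1}\alpha_{2k+2})$, and therefore
\[
\lambda_0=\frac{3^k\lambda_{2k}}{\alpha_1\alpha_2\cdots\alpha_{2k}} .
\]
Here $|\alpha_j|_3=|a_j|_3\ge3$, and $|\lambda_{2k}|_3\le3$ because $|\alpha_{2k}|_3=9$ and $|\beta_{2k}|_3=3$. Letting $k\to\infty$ gives $\lambda_0=0$. A non-periodic choice of $A$'s and $B$'s now yields a counterexample to the Conjecture.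

It is instructive to see what the algorithm does on the line itself. From the second line, $\beta_1/\alpha_1=-2-2/(3\alpha_1)$; from the first, $\alpha_1=\frac23+\beta_2/\alpha_2=-(5\alpha_2+3)/(6\alpha_2)$. Substituting into $\alpha_0=a_0+\beta_1/\alpha_1$ gives
\[
\alpha_0=a_0-\frac{6(\alpha_2+1)}{5\alpha_2+3},\qquad a_0\in\bigl\{\tfrac{11}9,\tfrac79\bigr\}.
\]
On the line, two steps of the algorithm act as a one-dimensional continued fraction of a point that has no reason to be rational, with two freely chosen digits. For $\omega=ACAC\cdots$ we have $\alpha_2=\alpha_0$ (by the uniqueness in Lemma~\ref{lem:realize}), so $45\alpha_0^2+26\alpha_0+21=0$. The discriminant $26^2-4\cdot45\cdot21$ is negative, so $\alpha_0$ is irrational. This is a dependent input with a periodic expansion.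

\section{Prescribing the partial quotients}\label{sec:realize}

We first determine which numbers can be partial quotients. Let $\mathcal Y=s(\mathbb{Q}_p)$.

\begin{lemma}\label{lem:Y}
We have $\mathcal Y=\{y\in\mathbb{Z}[1/p]:|y|_\infty<p/2\}$. Moreover $s(y+z)=y$ for all $y\in\mathcal Y$ and $z\in p\mathbb{Z}_p$.
\end{lemma}

\begin{proof}
An element of $\mathcal Y$ has the form $c/p^k$ with $k\ge0$ and $c=\sum_{j=0}^kx_jp^j$, where the $x_j$ are balanced digits. For fixed $k$ these $p^{k+1}$ sums are distinct, by uniqueness of expansions, and they satisfy $|c|_\infty\le\frac{p-1}2(1+p+\dots+p^k)=\frac{p^{k+1}-1}2$. There are exactly $p^{k+1}$ integers in this range, so all of them occur. Since $p^{k+1}$ is odd, the range is also described by $|c|_\infty<p^{k+1}/2$, that is, $|c/p^k|_\infty<p/2$. For the second assertion, the expansion of $y$ has only terms of index $\le0$ and that of $z$ only terms of index $\ge1$; together they form the expansion of $y+z$.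
\end{proof}

Next, which tuples can occur? Since all remainders lie in $p\mathbb{Z}_p$, formula \eqref{eq:step} gives $|\alpha_{n+1}^{(1)}|_p\ge p$ and $|\alpha_{n+1}^{(i)}|_p<|\alpha_{n+1}^{(1)}|_p$ for $i\ge2$. The same inequalities pass to the partial quotients, because $s(\alpha)=0$ for $\alpha\in p\mathbb{Z}_p$ and $|s(\alpha)|_p=|\alpha|_p$ otherwise. We therefore call $\boldsymbol a\in\mathcal Y^m$ \emph{admissible} if
\[
|a^{(1)}|_p\ge p\qquad\text{and}\qquad|a^{(i)}|_p<|a^{(1)}|_p\quad(2\le i\le m).
\]
Every $\boldsymbol a_n$ with $n\ge1$ is admissible. The next lemma shows that there is no other constraint; in particular, no condition links consecutive tuples. Let $\|\cdot\|$ be the sup norm on $\mathbb{Q}_p^m$ built from $|\cdot|_p$.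

\begin{lemma}\label{lem:realize}
Let $m\ge2$ and let $(\boldsymbol a_n)_{n\ge0}$ be a sequence of admissible tuples. There is a unique $\boldsymbol\alpha\in\mathbb{Q}_p^m$ for which the algorithm never stops and has partial quotients $(\boldsymbol a_n)$. Its complete quotient $\boldsymbol\alpha_n$ depends only on $\boldsymbol a_n,\boldsymbol a_{n+1},\dots$. If two such sequences agree at all times $\le N$, their inputs are at distance at most $p^{-N-1}$.
\end{lemma}

\begin{proof}
A forward step of the algorithm expands distances, so we run it backward and obtain a contraction. Let $P=(p\mathbb{Z}_p)^m$, a complete metric space of diameter $p^{-1}$. For an admissible $\boldsymbol a$ and $\boldsymbol\varepsilon\in P$ put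
\[
G_{\boldsymbol a}(\boldsymbol\varepsilon)=\Bigl(\frac{a^{(2)}+\varepsilon^{(2)}}{a^{(1)}+\varepsilon^{(1)}},\ \dots,\ \frac{a^{(m)}+\varepsilon^{(m)}}{a^{(1)}+\varepsilon^{(1)}},\ \frac1{a^{(1)}+\varepsilon^{(1)}}\Bigr).
\]
With $\boldsymbol\alpha_{n+1}=\boldsymbol a_{n+1}+\boldsymbol\varepsilon_{n+1}$, the equation $\boldsymbol\varepsilon_n=G_{\boldsymbol a_{n+1}}(\boldsymbol\varepsilon_{n+1})$ is \eqref{eq:step} solved for $\boldsymbol\varepsilon_n$.

By admissibility, $|a^{(1)}+\varepsilon^{(1)}|_p=|a^{(1)}|_p\ge p$ and $|a^{(i)}+\varepsilon^{(i)}|_p\le\max(|a^{(i)}|_p,p^{-1})<|a^{(1)}|_p$ for $i\ge2$. So $G_{\boldsymbol a}$ maps $P$ into $P$, and the last coordinate of $G_{\boldsymbol a}(\boldsymbol\varepsilon)$ is never $0$. For $\boldsymbol\varepsilon,\boldsymbol\eta\in P$, the last coordinates of the images differ by a number of absolute value $|\varepsilon^{(1)}-\eta^{(1)}|_p/|a^{(1)}|_p^2$, and the other coordinates differ by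
\[
\frac{(\varepsilon^{(i)}-\eta^{(i)})(a^{(1)}+\eta^{(1)})-(a^{(i)}+\eta^{(i)})(\varepsilon^{(1)}-\eta^{(1)})}{(a^{(1)}+\varepsilon^{(1)})(a^{(1)}+\eta^{(1)})},
\]
whose numerator has absolute value at most $|a^{(1)}|_p\|\boldsymbol\varepsilon-\boldsymbol\eta\|$ and whose denominator has absolute value $|a^{(1)}|_p^2$. Hence
\begin{equation}\label{eq:contract}
\|G_{\boldsymbol a}(\boldsymbol\varepsilon)-G_{\boldsymbol a}(\boldsymbol\eta)\|\le p^{-1}\|\boldsymbol\varepsilon-\boldsymbol\eta\| .
\end{equation}

\emph{Existence.} Fix $n$. By \eqref{eq:contract}, the points $G_{\boldsymbol a_{n+1}}\circ\dots\circ G_{\boldsymbol a_N}(0)$ for $N$ and $N+1$ are at distance at most $p^{-(N-n)-1}$, so they converge as $N\to\infty$ to some $\boldsymbol\varepsilon_n\in P$. By continuity $\boldsymbol\varepsilon_n=G_{\boldsymbol a_{n+1}}(\boldsymbol\varepsilon_{n+1})$, and in particular $\varepsilon_n^{(m)}\ne0$. Put $\boldsymbol\alpha_n=\boldsymbol a_n+\boldsymbol\varepsilon_n$, which depends only on $\boldsymbol a_n,\boldsymbol a_{n+1},\dots$. Lemma~\ref{lem:Y} gives $s(\alpha_n^{(i)})=a_n^{(i)}$.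 So the algorithm started at $\boldsymbol\alpha_0$ produces these $\boldsymbol\alpha_n$ and $\boldsymbol a_n$ and never stops.

\emph{Uniqueness and distance.} Take two inputs with infinite expansions made of admissible tuples that agree at all times $\le N$. Each input equals $\boldsymbol a_0+G_{\boldsymbol a_1}\circ\dots\circ G_{\boldsymbol a_N}(\boldsymbol\varepsilon_N)$ for its own remainder $\boldsymbol\varepsilon_N\in P$, so by \eqref{eq:contract} their distance is at most $p^{-N}\cdot p^{-1}$. If the expansions agree at all times, the inputs coincide.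
\end{proof}

\section{How a relation moves along an expansion}\label{sec:transport}

In \eqref{eq:line} the coefficients of a linear form were shifted by one place and one new coefficient appeared in front. The same holds for every $m$, so the coefficients of the successive forms are the consecutive windows of one sequence $(T_n)$, defined by a recurrence. We index the coefficients accordingly. A \emph{relation} for $\boldsymbol\alpha\in\mathbb{Q}_p^m$ is a vector $(T_0,T_{-1},\dots,T_{-m})\in\mathbb{Q}^{m+1}$ with $T_0\alpha^{(1)}+T_{-1}\alpha^{(2)}+\dots+T_{1-m}\alpha^{(m)}+T_{-m}=0$.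

\begin{lemma}\label{lem:transport}
Let $m\ge1$ and let $\boldsymbol\alpha\in\mathbb{Q}_p^m$ have an infinite expansion. Given $(T_0,T_{-1},\dots,T_{-m})\in\mathbb{Q}^{m+1}$, define for $n\ge0$
\begin{align}
T_{n+1}&=a_n^{(1)}T_n+a_n^{(2)}T_{n-1}+\dots+a_n^{(m)}T_{n-m+1}+T_{n-m},\label{eq:rec}\\
L_n&=T_n\alpha_n^{(1)}+T_{n-1}\alpha_n^{(2)}+\dots+T_{n-m+1}\alpha_n^{(m)}+T_{n-m}.\nonumber
\end{align}
Then $L_{n+1}=\alpha_{n+1}^{(1)}L_n$ for all $n\ge0$. Moreover:
\begin{enumerate}
\item[(i)] if $(T_n)$ is $p$-adically bounded, then $L_0=0$;
\item[(ii)] if $L_0=0$, then $L_n=0$ and $|T_{n+1}|_p\le p^{-1}\max(|T_n|_p,\dots,|T_{n+1-m}|_p)$ for all $n\ge0$;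
\item[(iii)] if $m+1$ consecutive terms of $(T_n)_{n\ge-m}$ vanish, then $(T_0,\dots,T_{-m})=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Substituting $\alpha_n^{(i)}=a_n^{(i)}+\varepsilon_n^{(i)}$ into $L_n$ and using \eqref{eq:rec} gives
\begin{equation}\label{eq:Leps}
L_n=T_{n+1}+\sum_{i=1}^mT_{n+1-i}\,\varepsilon_n^{(i)} .
\end{equation}
Multiply by $\alpha_{n+1}^{(1)}$. By \eqref{eq:step}, $\alpha_{n+1}^{(1)}\varepsilon_n^{(i)}$ equals $\alpha_{n+1}^{(i+1)}$ for $i<m$ and $1$ for $i=m$, so
\[
\alpha_{n+1}^{(1)}L_n=T_{n+1}\alpha_{n+1}^{(1)}+\sum_{i=1}^{m-1}T_{n+1-i}\,\alpha_{n+1}^{(i+1)}+T_{n+1-m}=L_{n+1}.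
\]
Since $|\alpha_k^{(1)}|_p\ge p$ for $k\ge1$, we get $|L_n|_p\ge p^n|L_0|_p$, while \eqref{eq:Leps} gives $|L_n|_p\le\max_{0\le i\le m}|T_{n+1-i}|_p$. This proves (i). If $L_0=0$, then all $L_n$ vanish, and \eqref{eq:Leps} expresses $T_{n+1}$ as a combination of $T_n,\dots,T_{n+1-m}$ with coefficients in $p\mathbb{Z}_p$; this proves (ii). For (iii), the coefficient of $T_{n-m}$ in \eqref{eq:rec} is $1$, so $T_{n-m}$ is a linear combination of $T_{n+1},\dots,T_{n-m+1}$, and a window of $m+1$ zeros propagates backward.
\end{proof}

\begin{remark}\label{rem:finite}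
An input with finite expansion is dependent. Suppose that the algorithm stops at time $n$, so that $\alpha_n^{(m)}=a_n^{(m)}$. Put $(T_n,\dots,T_{n-m})=(0,\dots,0,1,-a_n^{(m)})$, so that $L_n=0$, and solve \eqref{eq:rec} backward. The vector $(T_0,\dots,T_{-m})$ is nonzero, since otherwise all later terms would vanish. The identity $L_{k+1}=\alpha_{k+1}^{(1)}L_k$ holds for $k<n$, so $L_0=0$.
\end{remark}

For $m=1$, part (ii) of the lemma says that the coefficients of a relation lose a factor $p$ at every step. We compare this with their real growth.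

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
For $m=1$ an input is dependent if and only if it is rational. Let $\alpha\in\mathbb{Q}$ and suppose that its expansion is infinite. Choose integers $(T_0,T_{-1})\ne(0,0)$ with $T_0\alpha+T_{-1}=0$ and extend them by \eqref{eq:rec}, which reads $T_{n+1}=a_nT_n+T_{n-1}$. All $T_n$ lie in $\mathbb{Z}[1/p]$, and Lemma~\ref{lem:transport}(ii) gives $|T_n|_p\le p^{-n}|T_0|_p$ for $n\ge0$.

Let $\rho$ be the positive root of $x^2=\frac p2x+1$. Then $\rho<p$, because $p^2>\frac{p^2}2+1$. Put $M=\max(|T_0|_\infty,\rho|T_{-1}|_\infty)$. Then $|T_n|_\infty\le M\rho^n$ for $n\ge-1$, by induction: Lemma~\ref{lem:Y} gives $|a_n|_\infty<p/2$, so $|T_{n+1}|_\infty\le M\rho^{n-1}(\frac p2\rho+1)=M\rho^{n+1}$. Consequently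
\[
|T_n|_\infty\,|T_n|_p\le M|T_0|_p\,(\rho/p)^n\longrightarrow0 .
\]
A nonzero $T\in\mathbb{Z}[1/p]$ has the form $up^j$ with $u$ an integer prime to $p$, so $|T|_\infty|T|_p=|u|_\infty\ge1$. Hence $T_n=0$ for all large $n$, and Lemma~\ref{lem:transport}(iii) gives $T_0=T_{-1}=0$, a contradiction. So the expansion is finite. The final assertion of (a) follows from this and Theorem~\ref{thm:main}, which is proved in the next section.
\end{proof}

For $m\ge2$ this argument breaks down. Lemma~\ref{lem:transport}(ii) then guarantees a loss of only one factor $p$ in $m$ steps, that is, decay at the rate $p^{-1/m}$. The real growth allowed by \eqref{eq:rec} is governed by the positive root of $x^{m+1}=\frac p2(x^m+\dots+x)+1$, and this root exceeds $p^{1/m}$: at $x=p^{1/m}$ the left side is $px$, while the right side is larger than $\frac p2(p+x)>px$.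

\section{A hyperplane that recurs}\label{sec:construction}

Let $m\ge2$. We reverse the order of things: we fix a $p$-adically bounded sequence $(S_n)_{n\ge-m}$ first and then look for admissible tuples $\boldsymbol a_n$ such that $(S_n)$ satisfies \eqref{eq:rec}. For each $n$ this is one linear equation for the $m$ coordinates of $\boldsymbol a_n$, and since $m\ge2$ it may have several admissible solutions. Any sequence of solutions is an expansion by Lemma~\ref{lem:realize}, and its input satisfies the relation $(S_0,\dots,S_{-m})$ by Lemma~\ref{lem:transport}(i).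

\subsection*{Choice of the sequence and of the tuples}
We take the slowest decay that Lemma~\ref{lem:transport}(ii) permits, $S_{n+m}=pS_n$; the hyperplanes then recur with period $m$. Specifically, for $k\ge-1$ let
\begin{equation}\label{eq:S}
S_{km}=p^k,\qquad S_{km+r}=t\,p^k\quad(1\le r\le m-1),\qquad t=\frac{p+1}2 .
\end{equation}
For $p=3$, $m=2$ the sequence $(3S_n)_{n\ge-2}$ is $1,2,3,6,9,\dots$, whose windows were met in Section~\ref{sec:example}. For $\boldsymbol a_n=\langle a,b\rangle$ the recurrence \eqref{eq:rec} reads $S_{n+1}=aS_n+bS_{n-m+1}+S_{n-m}$. Let $n=km+r$ with $k\ge0$ and $0\le r\le m-1$. The four terms $S_{n+1},S_n,S_{n-m+1},S_{n-m}$ are $p^{k-1}$ times $(tp,\,p,\,t,\,1)$ if $r=0$, times $(tp,\,tp,\,t,\,t)$ if $1\le r\le m-2$, and times $(p^2,\,tp,\,p,\,t)$ if $r=m-1$. So the recurrence is equivalent to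
\begin{align}
tp&=ap+bt+1 &&\text{if } r=0,\label{eq:E0}\\
p&=ap+b+1 &&\text{if } 1\le r\le m-2,\label{eq:E1}\\
p^2&=atp+bp+t &&\text{if } r=m-1.\label{eq:E2}
\end{align}

Before verifying these equations we explain where $t$ and the five tuples come from; the constraint at work is the real bound $p/2$ of Lemma~\ref{lem:Y}. The simplest value $t=1$ is impossible with tuples $\langle a,b\rangle$. Equation \eqref{eq:E2} would read $a+b=p-1/p$. Admissibility gives $|a|_p=|a+b|_p=p$ and then $|b|_p\le1$, so $b$ is an integer with $b\le\frac{p-1}2$, and $a\ge\frac{p+1}2-\frac1p>\frac p2$. For general $t$, the choice $a=\frac{p-1}p$ turns \eqref{eq:E2} into $t+b=p$, and the largest integer $b=\frac{p-1}2$ in $\mathcal Y$ gives $t=\frac{p+1}2$ and the tuple $C$. Equation \eqref{eq:E1} has the solutions $A'$ and $B'$, with $b=0$ and $b=1$. In \eqref{eq:E0} we have $a=t-(bt+1)/p$. For $p=3$ the integers $b=-1,0,1$ give $a=\frac73,\frac53,1$; the first two values exceed $\frac32$ and the third has $|a|_3=1$. To include $p=3$ we let $b$ have denominator $p$, and $b=\frac{p\mp1}p$ gives $A$ and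 $B$.

\begin{lemma}\label{lem:digits}
The tuples $A,B,A',B',C$ are admissible, and the sequence \eqref{eq:S} satisfies \eqref{eq:rec} for every $\omega\in\Omega$.
\end{lemma}

\begin{proof}
\emph{Admissibility.} We use the description of $\mathcal Y$ in Lemma~\ref{lem:Y}. The middle coordinates are $0$, so only $a$ and $b$ need attention.

For $A$ and $B$, the integers $p^3-2p+1$ and $p^3-4p-1$ are even (as $p$ is odd), prime to $p$, positive and less than $p^3$. Hence $a\in\mathbb{Z}[1/p]$, $0<a<p/2$ and $|a|_p=p^2$. Also $0<b\le\frac{p+1}p<\frac p2$, because $2p+2<p^2$ for $p\ge3$, and $|b|_p=p<p^2$.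

For $A',B',C$ we have $a\in\{\frac{p-1}p,\frac{p-2}p\}$, so $0<a<1$, and $|a|_p=p$ because $p-1$ and $p-2$ are prime to the odd prime $p$. Also $b\in\{0,1,\frac{p-1}2\}\subset\mathcal Y$ and $|b|_p\le1<p$.

\emph{The recurrence.} In \eqref{eq:E0}, the right side multiplied by $2p$ is $(p^3-2p+1)+(p^2-1)+2p$ for $A$ and $(p^3-4p-1)+(p+1)^2+2p$ for $B$. Both numbers equal $p^3+p^2=2p\cdot tp$. In \eqref{eq:E1}, the right side is $(p-1)+0+1=p$ for $A'$ and $(p-2)+1+1=p$ for $B'$. In \eqref{eq:E2}, twice the right side for $C$ is $(p^2-1)+p(p-1)+(p+1)=2p^2$.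
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\omega\in\Omega$. By Lemmas~\ref{lem:digits} and~\ref{lem:realize} there is a unique input $\boldsymbol\alpha(\omega)$ with infinite expansion $\omega$. Since $t$ is an integer, $|S_n|_p\le p$ for all $n\ge-m$, so Lemma~\ref{lem:transport}(i) shows that
\[
\sigma=(S_0,S_{-1},\dots,S_{1-m},S_{-m})=\bigl(1,\tfrac tp,\dots,\tfrac tp,\tfrac1p\bigr)
\]
is a relation for $\boldsymbol\alpha(\omega)$. Multiplying this relation by $2p$ gives \eqref{eq:hyp}.

Suppose that $\omega^*=(\boldsymbol a_n)$ is eventually periodic with period $\ell\ge1$. Then $\boldsymbol a_{(k+\ell)m}=\boldsymbol a_{km}$ for all large $k$. Take for $k$ a large power of $2$ with $k>\ell$. Then $k<k+\ell<2k$, so $k+\ell$ is not a power of $2$, and $\boldsymbol a_{km}=B\ne A=\boldsymbol a_{(k+\ell)m}$. This contradiction shows that the expansion of the dependent input $\boldsymbol\alpha(\omega^*)$ is neither finite nor periodic.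
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
A Cantor set is a space homeomorphic to $\{0,1\}^{\mathbb{N}}$. The space $\Omega$ is a product of sets with one or two elements, infinitely many of which have two, so it is a Cantor set. The map $\omega\mapsto\boldsymbol\alpha(\omega)$ is continuous by the last assertion of Lemma~\ref{lem:realize}, and it is injective because the algorithm recovers $\omega$ from $\boldsymbol\alpha(\omega)$. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image, so $K$ is a Cantor set. It lies in the hyperplane \eqref{eq:hyp} by Theorem~\ref{thm:main}, and only the tuples $A,B,A',B',C$ occur in the expansions. An eventually periodic sequence in five letters is determined by two finite words, so there are only countably many such sequences.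
\end{proof}

\section{No second relation}\label{sec:unique}

It remains to prove Theorem~\ref{thm:more}(c). For $m=2$ counting suffices: two independent relations force $\boldsymbol\alpha\in\mathbb{Q}^2$, a countable set. For $m\ge3$ two relations cut out a subspace of positive dimension, which is uncountable, and we replace counting by Baire category. The argument below covers all $m\ge2$.

Recall that a subset of a topological space is \emph{meager} if it is contained in a countable union of closed sets with empty interior, and \emph{comeager} if its complement is meager. Baire's theorem states that a nonempty complete metric space is not meager in itself. The Cantor space $\Omega$ is completely metrizable and has no isolated points, so its countable subsets are meager. A comeager subset of $\Omega$ is uncountable, since otherwise $\Omega$ would be a union of two meager sets. A \emph{cylinder of length $N$} is the set of all $\omega\in\Omega$ with prescribed tuples at the times $<N$. Every nonempty open subset of $\Omega$ contains cylinders of all sufficiently large lengths.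

\begin{proposition}\label{prop:cylinder}
Let $Z\subset\Omega$ be a cylinder and let $\tau\in\mathbb{Q}^{m+1}$ be a relation for $\boldsymbol\alpha(\omega)$ for every $\omega\in Z$. Then $\tau\in\mathbb{Q}\sigma$.
\end{proposition}

The idea is that a relation valid on a whole cylinder must, like $\sigma$, be blind to the choice between $A$ and $B$ and between $A'$ and $B'$. Each free choice imposes one linear condition on the sequence $(T_n)$. A window has $m+1$ entries. One degree of freedom is taken by $\sigma$, the $m-1$ choices in one block of $m$ times remove $m-1$ more, and the first choice of the next block removes the last. This is the only place where the alternative $B'$ is needed.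

\begin{proof}
Passing to a smaller cylinder, we may assume that the length $N$ of $Z$ is a multiple of $m$. For $\omega\in Z$ let $(T_n)=(T_n(\omega))$ be the sequence defined by \eqref{eq:rec} with initial vector $\tau$. The term $T_j$ depends only on the tuples at times $<j$, so $T_N$ is the same for all $\omega\in Z$. The sequence $(S_n)$ has initial vector $\sigma$ for every $\omega$, and $S_N=p^{N/m}\ne0$. Replace $\tau$ by $\tau-(T_N/S_N)\sigma$, which is again a relation on all of $Z$. Then $T_N=0$, and we must show that $\tau=0$.

\emph{Step 1: one condition for each free choice.} Let $\omega\in Z$ and let $n\ge N$ with $n\not\equiv m-1\pmod m$. Let $\omega'$ be obtained from $\omega$ by taking the other option at time $n$. Then $\omega'\in Z$. The terms $T_j$ with $j\le n$ are the same for $\omega$ and $\omega'$, and so is $\boldsymbol\alpha_{n+1}$, by Lemma~\ref{lem:realize}. By Lemma~\ref{lem:transport}(ii), $L_{n+1}=0$ for both sequences. Subtracting the two equations leaves $\bigl(T_{n+1}(\omega)-T_{n+1}(\omega')\bigr)\alpha_{n+1}^{(1)}=0$, and $\alpha_{n+1}^{(1)}\ne0$.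 So $T_{n+1}(\omega)=T_{n+1}(\omega')$, and \eqref{eq:rec} gives $\delta T_n+\delta'T_{n-m+1}=0$, where $\langle\delta,\delta'\rangle$ is the difference of the two options. We have $A-B=\langle\frac{p+1}{p^2},-\frac2p\rangle$ and $A'-B'=\langle\frac1p,-1\rangle$. Hence, for every $\omega\in Z$ and every $n\ge N$,
\begin{equation}\label{eq:blind}
T_n=\begin{cases}\dfrac{2p}{p+1}\,T_{n-m+1} & \text{if } n\equiv0\pmod m,\\[2ex]
p\,T_{n-m+1} & \text{if } n\equiv1,\dots,m-2\pmod m.\end{cases}
\end{equation}

\emph{Step 2: the recurrence collapses to order two.} Fix $\omega\in Z$ and write $y_j=T_{N+j}$ for $j\ge-m$, so that $y_0=0$. We claim that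
\begin{equation}\label{eq:back}
y_{r-m}=y_{r-1}/p\qquad(1\le r\le m-1).
\end{equation}
For $r=1$, condition \eqref{eq:blind} at time $N$ gives $y_{1-m}=\frac{p+1}{2p}y_0=0$, so both sides vanish; this is the purpose of the normalization $T_N=0$. For $2\le r\le m-1$, \eqref{eq:back} is \eqref{eq:blind} at time $N+r-1$.

At time $N+r$ the recurrence reads $y_{r+1}=ay_r+by_{r+1-m}+y_{r-m}$. Let $1\le r\le m-2$. Then \eqref{eq:back}, for $r+1$ and for $r$, gives $y_{r+1}=(a+\frac bp)y_r+\frac1py_{r-1}$, and $a+\frac bp=\frac{p-1}p$ for both $A'$ and $B'$. Let $r=m-1$. Then the tuple is $C$, the middle term $by_0$ vanishes, and \eqref{eq:back} gives $y_{-1}=y_{m-2}/p$. In both cases $y_{r+1}=\frac{p-1}py_r+\frac1py_{r-1}$, that is,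
\[
y_{r+1}-y_r=-\tfrac1p\,(y_r-y_{r-1})\qquad(1\le r\le m-1).
\]
Since $y_0=0$, summing the geometric progression of differences yields
\begin{equation}\label{eq:y}
y_r=y_1\sum_{j=0}^{r-1}\Bigl(-\frac1p\Bigr)^j=y_1\,\frac p{p+1}\Bigl(1-\Bigl(-\frac1p\Bigr)^r\Bigr)\qquad(0\le r\le m).
\end{equation}

\emph{Step 3: the next block.} Condition \eqref{eq:blind} at time $N+m$ gives $y_m=\frac{2p}{p+1}y_1$. Comparing with \eqref{eq:y} for $r=m$, we obtain $y_1\bigl(1+(-1/p)^m\bigr)=0$, so $y_1=0$. By \eqref{eq:y}, the $m+1$ consecutive terms $y_0,\dots,y_m$ vanish, and Lemma~\ref{lem:transport}(iii) gives $\tau=0$.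
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
For $\tau\in\mathbb{Q}^{m+1}\setminus\mathbb{Q}\sigma$ let $\Omega_\tau$ be the set of $\omega\in\Omega$ such that $\tau$ is a relation for $\boldsymbol\alpha(\omega)$. It is closed, because $\omega\mapsto\boldsymbol\alpha(\omega)$ is continuous, and it has empty interior by Proposition~\ref{prop:cylinder}. There are countably many $\tau$, so $\bigcup_\tau\Omega_\tau$ is meager. The eventually periodic sequences form a countable, hence meager, set. For $\omega$ in the comeager complement of these two sets, the expansion of $\boldsymbol\alpha(\omega)$ is infinite and non-periodic, and every relation is a multiple of $\sigma$, that is, of \eqref{eq:hyp}.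
\end{proof}

\begin{thebibliography}{9}
\bibitem{MT} Nadir Murru and Lea Terracini, \emph{On the finiteness and periodicity of the $p$-adic Jacobi--Perron algorithm}, arXiv:1901.04922 (2019).
\end{thebibliography}
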